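# Exact but not split: exterior multiplication over a Reinhardt domain

## 1. A Reinhardt domain over a thickened moment curve

Everything in these notes turns on one domain. We build it first and then say what it is for.

Throughout, $\mathcal O(M)$ carries the compact-open topology, $|h|_L=\sup_L|h|$, Stein manifolds are second countable, and $\operatorname{Log}z=(\log|z_1|,\dots,\log|z_d|)$ for $z\in(\mathbb C^*)^d$.

**Construction.** Fix $r\ge 1$ and put $D=2r+2$, $d=r+D=3r+2$. Let $v_0,\dots,v_r\in\mathbb R^r$ be the vertices of a regular simplex with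
$$|v_j|=1,\qquad \sum_j v_j=0,\qquad v_i\cdot v_j=-\tfrac1r\quad(i\ne j).$$
For $r=1$ these are $v_0=1$, $v_1=-1$; for $r=2$ they are the three cube roots of unity in the plane. For an integer $\nu\ge1$ let $c(\nu)\in\{0,\dots,r\}$ be the residue with $c(\nu)\equiv\nu-1\pmod{r+1}$, and put
$$\eta_\nu=(v_{c(\nu)},\,\nu,\nu^2,\dots,\nu^D)\in\mathbb R^r\times\mathbb R^D=\mathbb R^d .$$
So the last $D$ coordinates run along the moment curve, while the first $r$ coordinates cycle through the vertices of the simplex. For $r=1$ the points are $(1,1,1,1,1)$, $(-1,2,4,8,16)$, $(1,3,9,27,81)$, and so on, alternating between two sides. Put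
$$\delta=\frac1{8(r+1)},\qquad \varepsilon=\frac{\delta}{18},$$
let $B_\varepsilon$ be the open ball of radius $\varepsilon$ about $0$ in $\mathbb R^d$, and define
$$W_N=\operatorname{conv}\{\eta_1,\dots,\eta_N\}+B_\varepsilon,\qquad W=\bigcup_N W_N=\operatorname{conv}\{\eta_\nu:\nu\ge1\}+B_\varepsilon,$$
$$M_r=\{z\in(\mathbb C^*)^d:\ \operatorname{Log}z\in W\}.$$

We write $x=(x',x'')\in\mathbb R^r\times\mathbb R^D$ and $z=(z',z'')\in(\mathbb C^*)^r\times(\mathbb C^*)^D$.

Two features matter later. First, a linear functional of $x''$, evaluated at $\eta_\nu$, is an arbitrary polynomial in $\nu$ of degree at most $D$ without constant term. Second, the sets $W_N$ are open and increasing with union $W$, so every compact subset of $W$ lies in some $W_N$. Thus a compact set in $M_r$ sees only finitely many of the points $\eta_\nu$, up to $\varepsilon$.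

**$M_r$ is a connected Stein manifold.** The set $W$ is open and convex, and $W\neq\mathbb R^d$ because $x'$ is bounded on $W$. Since $W$ is connected and the fibers of $\operatorname{Log}$ are connected tori, $M_r$ is connected (it is the image of $W\times\mathbb R^d$ under $(x,\theta)\mapsto(e^{x_j+i\theta_j})_j$). Consider
$$u(x)=|x|^2-\log\operatorname{dist}(x,\mathbb R^d\setminus W)\qquad(x\in W).$$
The distance to the complement of a convex set is concave on that set, and minus the logarithm of a positive concave function is convex; so $u$ is continuous and convex. It is an exhaustion: the distance grows at most linearly in $|x|$, so $u\le C$ forces $|x|$ to be bounded, and then it also forces the distance to be bounded below. In local coordinates $w_j=\log z_j$, the function $u\circ\operatorname{Log}$ is a convex function of $\operatorname{Re}w$, hence plurisubharmonic. Its sublevel sets are preimages of compact sets under $\operatorname{Log}$, hence compact. So $M_r\subset\mathbb C^d$ has a continuous plurisubharmonic exhaustion, is pseudoconvex, and is therefore Stein (Hörmander, *An Introduction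 to Complex Analysis in Several Variables*, Thm 4.2.8).

**Laurent coefficients on $M_r$.** For $G\in\mathcal O(M_r)$, $\alpha\in\mathbb Z^d$ and $\eta\in W$ put
$$c_\alpha(G)=(2\pi)^{-d}\int_{[0,2\pi]^d}G(e^{\eta+i\theta})\,e^{-\alpha\cdot(\eta+i\theta)}\,d\theta .$$
This does not depend on $\eta$. Indeed the integrand $H$ is holomorphic in $w=\eta+i\theta$ and $2\pi$-periodic in each $\theta_j$, so $\partial_{\eta_j}H=-i\,\partial_{\theta_j}H$ integrates to $0$; and $W$ is connected. Hence $c_\alpha$ is linear in $G$, and
$$|c_\alpha(G)|\le e^{-\alpha\cdot\eta}\,|G|_{\operatorname{Log}^{-1}(\eta)}\qquad\text{for every }\eta\in W.\tag{1}$$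

## 2. Division by $(z_1-1,\dots,z_r-1)$, and the complex it serves

The domain is built so that a certain division cannot be done linearly and continuously. Put $f_i=z_i-1$ for $1\le i\le r$ and $f=(f_1,\dots,f_r)$.

**Proposition 4.** For no $r\ge1$ is there a continuous linear $P:\mathcal O(M_r)^r\to\mathcal O(M_r)$ with $P(gf)=g$ for all $g\in\mathcal O(M_r)$.

Of course $g$ is determined by $gf$, and $gf\mapsto g$ is continuous on the space of all such products in the cases we shall need. What is impossible is to extend this division to all of $\mathcal O(M_r)^r$.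

Here is the question that Proposition 4 answers. Let $M$ be a Stein manifold and $E$ a holomorphic vector bundle over $M$. For $p\ge0$ let $\Lambda^{hol}_p(M;E)$ be the space of holomorphic sections of $\wedge^pE$, a Fréchet space in the compact-open topology; $\Lambda_0^{hol}(M;E)=\mathcal O(M)$. Fix holomorphic sections $\omega_1,\dots,\omega_k$ of $E$, put $\Omega=\omega_1\wedge\dots\wedge\omega_k$, and for $p\ge1$ consider
$$(\Lambda^{hol}_{p-1}(M;E))^k\xrightarrow{\ A\ }\Lambda^{hol}_p(M;E)\xrightarrow{\ B\ }\Lambda^{hol}_{p+k}(M;E),\tag{2}$$
$$A(\gamma_1,\dots,\gamma_k)=\sum_{j=1}^k\omega_j\wedge\gamma_j,\qquad B\eta=\Omega\wedge\eta .$$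
The maps are continuous and linear, and $BA=0$.

**Definition (exact, split).** The complex (2) is exact if $\operatorname{im}A=\ker B$. A continuous linear operator $A:X\to Y$ between locally convex spaces splits if $\operatorname{im}A$ is closed in $Y$ and there is a continuous linear $A^+:\operatorname{im}A\to X$ with $AA^+=\mathrm{Id}|_{\operatorname{im}A}$, where $\operatorname{im}A$ has the topology induced from $Y$. A complex $X\xrightarrow{A}Y\xrightarrow{B}Z$ with continuous $A,B$ splits if $\operatorname{im}A=\ker B$ and $A$ splits.

So exactness says that $\eta=\sum\omega_j\wedge\gamma_j$ can be solved whenever $\Omega\wedge\eta=0$; splitting says that the $\gamma_j$ can be chosen linearly and continuously in $\eta$.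

**Example (a surjection that does not split).** Let $\rho:\mathcal O(\mathbb C)\to\mathbb C^{\mathbb Z}$, $\rho(h)=(h(n))_{n\in\mathbb Z}$. It is onto, by interpolation on a discrete set. Suppose $R$ is a continuous linear right inverse. By the definition of the product topology, $|R(t)|_{\{|z|\le1\}}\le C\max_{|n|\le n_0}|t_n|$ for some $C,n_0$. If $|n|>n_0$, the unit vector $e_n$ is sent to a function vanishing on the unit disc, so $R(e_n)\equiv0$, contradicting $R(e_n)(n)=1$. Hence $\rho$ does not split.

The problem, posed in Bronislaw Jakubczyk, "Exterior multiplication with singularities: a Saito's theorem on vector bundles", arXiv:1805.06948 (2018), is whether exactness of (2) implies splitting for every Stein manifold. Two results form the background. In the $C^\infty$ category, with the Fréchet $C^\infty$ topologies, exactness of the analogous complex implies splitting for every $p\ge1$. In the holomorphic setting, the technique of P. Domański and B. Jakubczyk ([DJ], Theorem 2.3) gives the implication under the additional assumption that "$M$ has finitely many connected components and is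 strongly pseudoconvex or it satisfies the strong Liouville property", with these terms used in the sense of [DJ], Theorem 2.3.

For general Stein manifolds the answer is no.

**Theorem 1.** For all $k\ge1$, $p\ge2$ there are a connected Stein manifold $M$ (a pseudoconvex Reinhardt domain in $(\mathbb C^*)^{3p+5}$), a trivial bundle $E$ over $M$ and sections $\omega_1,\dots,\omega_k$ of $E$ such that the complex (2) is exact but does not split.

**Theorem 2.** For $p=1$ exactness implies splitting, for every Stein $M$, every $E$, $k$, $\omega_j$.

So for fixed $p$ and fixed $k$, the implication holds on all Stein manifolds if and only if $p=1$.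

**Theorem 3.** If $k=1$ and $p\ge\dim M$, exactness implies splitting. In particular, for $k=1$ the answer is positive for all $p$ when $\dim M\le2$.

The first failure is for $k=1$, $p=2$, $E$ trivial of rank $3$, $M=M_3\subset(\mathbb C^*)^{11}$. There is one section, $\omega=f_1e_1+f_2e_2+f_3e_3$, and one looks at
$$\mathcal O(M)\xrightarrow{\ \omega\wedge\ }\Lambda_1\xrightarrow{\ \omega\wedge\ }\Lambda_2\xrightarrow{\ \omega\wedge\ }\Lambda_3 .$$
A continuous right inverse of the middle arrow would give a continuous projection of $\Lambda_1$ onto the kernel of that arrow, which will turn out to be $\mathcal O(M)\omega$. Identifying $g\omega$ with $g$, we would obtain an operator $P$ forbidden by Proposition 4. The details are in Section 8.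

## 3. Splittings written by hand, and the case $p=1$

**One section without zeros.** Let $k=1$ and suppose $\omega=\omega_1$ vanishes nowhere. Then $\omega$ pairs with $E^*$ to give a surjective map of vector bundles $E^*\to\mathcal O$, with a vector bundle as kernel. By Cartan B the global section $1$ lifts: there is $\theta\in\Gamma(M,E^*)$ with $\langle\theta,\omega\rangle=1$. Contraction satisfies
$$\theta\lrcorner(\omega\wedge\eta)=\eta-\omega\wedge(\theta\lrcorner\eta).\tag{3}$$
If $\omega\wedge\eta=0$, then $\eta=\omega\wedge(\theta\lrcorner\eta)$. So the complex is exact for every $p\geq 1$, and $A^+\eta=\theta\lrcorner\eta$ splits it. Any counterexample with $k=1$ must have zeros.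

**Products.** Let $M=U\times M'$ with $U\subset\mathbb C$ a domain containing $1$, let $z_1$ be the coordinate on $U$, and let $f=(z_1-1,f_2,\dots,f_r)$ with any $f_2,\dots,f_r\in\mathcal O(M)$. Then
$$P(h_1,\dots,h_r)=\frac{h_1-h_1|_{z_1=1}}{z_1-1}$$
satisfies $P(gf)=g$. Here $h_1|_{z_1=1}$ is regarded as a function on $M$ independent of $z_1$. It is continuous: multiplication by $z_1-1$ maps $\mathcal O(M)$ injectively onto the closed space of functions vanishing on $\{z_1=1\}$, so its inverse is continuous by the open mapping theorem. Hence a domain as in Proposition 4 cannot be a product in even one of the variables $z_1,\dots,z_r$ (with $1$ in the factor). The cycling of $x'$ against the moment curve is what destroys the product structure.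

**Proof of Theorem 2.** *Reduction to connected $M$.* All spaces are products over the countably many components of $M$, and $A,B$ act componentwise. So exactness on $M$ is equivalent to exactness on each component, and a product of continuous right inverses is a continuous right inverse. Let $M$ be connected and $p=1$, so $A(\gamma)=\sum_j\gamma_j\omega_j$ on $\mathcal O(M)^k$. By exactness $\operatorname{im}A=\ker B$ is closed.

*If $\Omega\not\equiv0$.* The set $\{\Omega\ne0\}$ is open and dense, and on it $\omega_1,\dots,\omega_k$ are linearly independent. So $A\gamma=0$ forces $\gamma=0$ there, hence everywhere, and $A$ is injective. It is a continuous bijection between the Fréchet spaces $\mathcal O(M)^k$ and $\operatorname{im}A$, and by the open mapping theorem its inverse $A^+$ is continuous.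

*If $\Omega\equiv0$.* Then $B=0$, so exactness says that $A$ is onto $\Gamma(M,E)$. Global sections of $E$ generate every fiber (Cartan A), so the $\omega_j$ span each fiber. Thus $(\gamma_j)\mapsto\sum\gamma_j\omega_j$ is a surjective bundle map $\mathcal O^k\to E$ whose kernel is a vector bundle $S$. The sequence
$$0\to\operatorname{Hom}(E,S)\to\operatorname{Hom}(E,\mathcal O^k)\to\operatorname{Hom}(E,E)\to0$$
is exact and $H^1(M,\operatorname{Hom}(E,S))=0$ (Cartan B). So $\mathrm{Id}_E$ lifts to a holomorphic bundle map $\sigma:E\to\mathcal O^k$ with $A\sigma=\mathrm{Id}$. On sections, $\sigma$ induces a continuous $A^+$. $\square$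

## 4. One compact set at a time: supporting slopes

For $p\ge2$ and $\omega$ with zeros, what would a sensible person try? Exactness and the open mapping theorem give, for each compact $K$, solutions with an estimate on $K$. The hope is to make one linear choice that is good for all $K$. We test this on the smallest model, $r=1$.

**The model.** Let $r=1$, $M=M_1$, $f=z_1-1$, and $Y=M\cap\{z_1=1\}$. An operator $P$ with $P(gf)=g$ is the same thing as a continuous linear extension operator $e:\mathcal O(Y)\to\mathcal O(M)$, $e(h)|_Y=h$. Given $P$, the operator $h\mapsto h-fP(h)$ kills $f\mathcal O(M)$ and does not change $h|_Y$. Restriction $\mathcal O(M)\to\mathcal O(Y)$ is onto by Cartan B and open, with kernel $f\mathcal O(M)$, so the operator descends to a continuous $e$. Conversely $P(h)=(h-e(h|_Y))/f$, which is continuous by the open mapping theorem as in Section 3.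

**Extending a monomial, for one compact set.** The obvious extension of $(z'')^\gamma$, $\gamma\in\mathbb Z^D$, is $z_1^m(z'')^\gamma$ with an integer $m$ to be chosen. Let $K\subset W$ be compact and convex, with $0$ in the interior of its projection to the $x_1$-axis. The function
$$\kappa(x_1)=\max\{\gamma\cdot x'':(x_1,x'')\in K\}$$
is concave on an interval around $0$, so it has a supporting line at $0$: there is a real $a$ with $\kappa(x_1)\le\kappa(0)-ax_1$ for all $x_1$ in that interval. Take an integer $m$ with $|m-a|\le1$. Then on $K$
$$m x_1+\gamma\cdot x''\le\kappa(0)+(m-a)x_1\le\kappa(0)+\max_K|x_1| .$$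
So $z_1^m(z'')^\gamma$ is bounded on $\operatorname{Log}^{-1}(K)$ by a constant, independent of $\gamma$, times the maximum of $|(z'')^\gamma|$ on $Y\cap\operatorname{Log}^{-1}(K)$. For a single $K$ there is no obstacle.

**Where it stops.** The slope $a$ depends on $K$. When $K$ is replaced by a larger compact set, the maximum in $\kappa$ may be attained on the other side of $x_1=0$, and the supporting slope changes sign. A linear operator must commit to one extension for each $\gamma$. The points $\eta_\nu$ alternate sides precisely so that for suitable $\gamma$ the first compact set demands one sign and the second demands the other. Making this precise is the task of the next section.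

**Why one function is not enough.** For $r=1$ the absence of $P$ can be had much more cheaply. On $M=\mathbb C$ with $f=\sin\pi z$ there is no continuous linear $P$ with $P(gf)=g$: the operator $h\mapsto h-fP(h)$ kills $f\mathcal O(\mathbb C)=\ker\rho$, with $\rho$ as in the example of Section 2, and would therefore descend (open mapping theorem) to a continuous right inverse of $\rho$, which does not exist. But this gives no counterexample: on a bundle of rank $1$ with $k=1$ and $\omega=f$, the complex at $p=1$ has $\operatorname{im}A=f\mathcal O(\mathbb C)\ne\mathcal O(\mathbb C)=\ker B$, so it is not exact, and for $p\ge2$ it is zero in degree $p$. To have exactness at degree $2$ we shall use $r\ge3$ functions. With $r$ functions the conflict must be among $r+1$ compact sets, pulling in the directions of the $r+1$ vertices of a simplex. That is why $v_0,\dots,v_r$ appear.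

## 5. A polynomial whose maximum sits where we want it

The aim of this section: for compact sets chosen one after another, find one linear functional of $x''$ whose maximum over the points $\eta_\nu$ seen by the $n$-th compact set is attained at a prescribed point $\eta_{\nu_n}$ lying over the vertex $v_n$, with a fixed margin.

**Definition (admissible data).** Integers $\nu_0,\dots,\nu_r$ and $N_0,\dots,N_r$ are admissible if
$$\nu_0=1,\qquad c(\nu_n)=n,\qquad N_n\ge\nu_n,\qquad \nu_{n+1}\ge4N_n .$$

They can be chosen alternately: given $\nu_n$, an adversary may choose any $N_n\ge\nu_n$, and then we choose $\nu_{n+1}\ge4N_n$ in the right residue class. This is the order in which things will happen: $N_n$ will depend on $P$ and on $\nu_n$. Note that $\nu_{n+1}\ge4\nu_n$, so $\nu_n\ge4^n$. Since the domain was fixed before the $\nu_n$ are known, it must carry a functional for every possible choice; the moment curve provides this.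

Given admissible data put
$$Q(x)=\prod_{n=0}^r\Bigl(1-\frac x{\nu_n}\Bigr)^2,\qquad \varphi(x)=\tfrac18x+1-Q(x)=\sum_{l=1}^D\beta_lx^l,\qquad\beta=(\beta_1,\dots,\beta_D)\in\mathbb Q^D .$$
There is no constant term because $Q(0)=1$, and the degree is at most $2(r+1)=D$. So $\beta\cdot(\nu,\nu^2,\dots,\nu^D)=\varphi(\nu)$. The linear term makes the values $\varphi(\nu_n)=\frac18\nu_n+1$ increase, and $Q$, which vanishes exactly at the $\nu_n$, pushes $\varphi$ down at the integers in between.

**A bound for $\beta$, independent of the data.** The sum of absolute values of coefficients is submultiplicative, so for $Q$ it is at most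
$$\prod_{n=0}^r\Bigl(1+\frac1{\nu_n}\Bigr)^2\le4\exp\Bigl(2\sum_{n\ge1}4^{-n}\Bigr)=4e^{2/3}<8 .$$
Hence $|\beta|<8+\frac18$. We need this because $W_N$ is thickened by a ball whose radius $\varepsilon$ was fixed in advance.

**Lemma 5.** For $0\le n\le r$ and all integers $1\le\nu\le N_n$ with $\nu\ne\nu_n$, one has $\varphi(\nu)\le\varphi(\nu_n)-\frac18$.

*Proof.* Since $Q(\nu_n)=0$,
$$\varphi(\nu_n)-\varphi(\nu)=\tfrac18(\nu_n-\nu)+Q(\nu).$$
If $\nu<\nu_n$, this is at least $\frac18$ because $Q\ge0$.

Now let $\nu_n<\nu\le N_n$. It suffices to show $Q(\nu)\ge\frac14(\nu-\nu_n)$, for then the difference is at least $\frac18(\nu-\nu_n)\ge\frac18$. We estimate the factors of $Q(\nu)$.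

For $i>n$ we have $\nu\le N_n\le\frac14\nu_{n+1}\le4^{-(i-n)}\nu_i$, so
$$\prod_{i>n}\Bigl(1-\frac\nu{\nu_i}\Bigr)^2\ge\Bigl(1-\sum_{m\ge1}4^{-m}\Bigr)^2=\frac49 .$$

If $n=0$, then $\nu_0=1$ and $Q(\nu)\ge\frac49(\nu-1)^2\ge\frac14(\nu-1)$.

If $n\ge1$, the factor $i=0$ is $(\nu-1)^2\ge\frac9{16}\nu^2$, because $\nu>\nu_n\geq 4$. For $1\le i<n$ we have $\nu/\nu_i\ge\nu_n/\nu_i\ge4$, so these factors are at least $9\ge1$. The factor $i=n$ is $(\nu-\nu_n)^2/\nu_n^2$. Altogether
$$Q(\nu)\ge\frac49\cdot\frac9{16}\,\nu^2\,\frac{(\nu-\nu_n)^2}{\nu_n^2}\ge\frac14(\nu-\nu_n)^2\ge\frac14(\nu-\nu_n).\qquad\square$$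

Next we allow a small tilt in the $x'$-direction. Let
$$a_j=\delta r\,v_j,\qquad T=\operatorname{conv}\{a_0,\dots,a_r\}\subset\mathbb R^r,\qquad F_n=\operatorname{conv}\{a_j:j\ne n\}.$$
Then $T$ is a simplex with $0$ in its interior, $F_n$ is the face opposite the vertex $a_n$, and $\partial T=\bigcup_nF_n$. For $a\in F_n$ we have
$$a\cdot v_n=\delta r\cdot\bigl(-\tfrac1r\bigr)=-\delta,\qquad |a|\le\delta r=\tfrac18-\delta .$$

**Lemma 6.** For $0\le n\le r$,
$$(a,\beta)\cdot x\le\varphi(\nu_n)-\tfrac\delta2\qquad\text{for all }a\in F_n,\ x\in W_{N_n}.\tag{4}$$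

*Proof.* A linear functional on $\operatorname{conv}\{\eta_1,\dots,\eta_{N_n}\}+B_\varepsilon$ is at most its maximum over the points $\eta_\nu$ plus $\varepsilon$ times its norm:
$$(a,\beta)\cdot x\le\max_{\nu\le N_n}\bigl(\varphi(\nu)+a\cdot v_{c(\nu)}\bigr)+\varepsilon|(a,\beta)| .$$
For $\nu=\nu_n$ we have $c(\nu_n)=n$, and the bracket is $\varphi(\nu_n)-\delta$. For other $\nu\le N_n$ we use $a\cdot v_{c(\nu)}\le|a|\le\delta r$ and Lemma 5: the bracket is at most $\varphi(\nu_n)-\frac18+\delta r=\varphi(\nu_n)-\delta$. Finally $\varepsilon|(a,\beta)|\le\varepsilon(8+\frac18+\delta r)<9\varepsilon=\frac\delta2$. $\square$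

In words: the functional $(0,\beta)$ takes the value $\varphi(\nu_n)$ at $\eta_{\nu_n}\in W_{N_n}$, but a tilt by any $a\in F_n$ brings it below $\varphi(\nu_n)-\delta/2$ on all of $W_{N_n}$.

## 6. The conflict of slopes for $r=1$

Before the general proof we see the contradiction for the monomial extensions of Section 4. Let $r=1$, so $v_0=1$, $v_1=-1$, $F_0=\{-\delta\}$, $F_1=\{\delta\}$; that is, $F_n=\{-\delta v_n\}$. Suppose there is a continuous extension operator $e:\mathcal O(Y)\to\mathcal O(M_1)$ with $e((z'')^\gamma)=z_1^{m(\gamma)}(z'')^\gamma$ for all $\gamma\in\mathbb Z^D$.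

Put $\nu_0=1$. Given $\nu_n$, let $K_n=\operatorname{Log}^{-1}(\eta_{\nu_n})$. Continuity gives a compact $L_n\subset Y$ and $C_n>0$ with $|e(h)|_{K_n}\le C_n|h|_{L_n}$. Choose $N_n\ge\nu_n$ with $\operatorname{Log}L_n\subset W_{N_n}$, and for $n=0$ choose an even $\nu_1\ge4N_0$. The data are admissible. Let $s$ be a positive integer with $s\beta\in\mathbb Z^D$ and $m=m(s\beta)$.

On $L_n$ we have $x_1=0$, so (4) reads $\beta\cdot x''\le\varphi(\nu_n)-\frac\delta2$. On $K_n$ the function $|e((z'')^{s\beta})|$ equals $\exp(mv_n+s\varphi(\nu_n))$. Hence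
$$m\,v_n\le\log C_n-\tfrac{s\delta}2\qquad(n=0,1).$$
The first compact set wants $m$ very negative and the second wants $m$ very positive. Adding the two inequalities and using $v_0+v_1=0$ gives $0\le\log C_0+\log C_1-s\delta$, which is false for large $s$.

A general $P$ need not respect monomials, so we cannot speak of "the exponent $m$ that $P$ chooses". The device that replaces it is telescoping. For $r=1$ let $\mu=\lfloor s\delta\rfloor$ and
$$g_s=(z'')^{s\beta}\sum_{m=-\mu}^{\mu}z_1^m,\qquad g_sf=(z'')^{s\beta}z_1^{\mu+1}-(z'')^{s\beta}z_1^{-\mu} .$$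
All possible small exponents are summed at once, and $g_sf$ has just two terms, with exponents near the two ends $\pm s\delta$ of $sT$. The term near $-s\delta$ is small on $L_0$, the other is small on $L_1$, by (4). So $P$ of the first is small on $K_0$ and $P$ of the second is small on $K_1$; but the two images combine to $g_s$, whose Laurent coefficient at $(0,s\beta)$ is $1$. For general $r$ the interval becomes the simplex $T$ and its two ends become the faces $F_0,\dots,F_r$.

## 7. Telescoping over the simplex: proof of Proposition 4

Suppose that a continuous linear $P:\mathcal O(M_r)^r\to\mathcal O(M_r)$ satisfies $P(gf)=g$ for all $g$.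

**Step 1: let $P$ produce admissible data.** Put $\nu_0=1$. Given $\nu_n$ with $c(\nu_n)=n$, let $K_n=\operatorname{Log}^{-1}(\eta_{\nu_n})$, a compact torus in $M_r$. By continuity of $P$ there are a compact $L_n\subset M_r$ and $C_n>0$ with
$$|Ph|_{K_n}\le C_n\max_i|h_i|_{L_n}\qquad\text{for all }h\in\mathcal O(M_r)^r.\tag{5}$$
Choose $N_n\ge\nu_n$ with $\operatorname{Log}L_n\subset W_{N_n}$. If $n<r$, choose $\nu_{n+1}\ge4N_n$ with $c(\nu_{n+1})=n+1$. The result is admissible, so it yields $\varphi$, $\beta$ and (4). The quantities $C_n$, $L_n$, $\nu_n$, $\beta$ are now fixed. Put also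
$$\rho_n=\max_{z\in L_n}\bigl|(\log|z_1|,\dots,\log|z_r|)\bigr| .$$

**Step 2: test functions whose product with $f$ lives near the boundary of $sT$.** Let $s$ run through the positive integers with $s\beta\in\mathbb Z^D$; there are infinitely many, since $\beta$ is rational. Put
$$U_s=\{m\in\mathbb Z^r:\ m/s\in T\},\qquad g_s(z)=(z'')^{s\beta}\sum_{m\in U_s}(z')^m\in\mathcal O(M_r).$$
Multiplication by $f_i=z_i-1$ takes differences of coefficients in the direction of the standard basis vector $e_i$:
$$f_ig_s=(z'')^{s\beta}\sum_{m\in\mathbb Z^r}\bigl(1_{U_s}(m-e_i)-1_{U_s}(m)\bigr)(z')^m .$$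
A coefficient is nonzero, and then $\pm1$, only if exactly one of $m-e_i$, $m$ lies in $U_s$. In that case exactly one of the endpoints of the segment $[\frac{m-e_i}s,\frac ms]$ lies in $T$, so the segment meets $\partial T=\bigcup_nF_n$. Choose a point of intersection $a$ and an index $n=n(i,m)$ with $a\in F_n$. The segment has length $1/s$, so $|m-sa|\le1$.

How many such $m$ are there? Since $|a|\le\delta r<1$, each coordinate of $m$ has absolute value at most $s+1$; so for each $i$ there are at most $(2s+3)^r$.

**Step 3: sort the terms by faces and estimate them.** Let $h_{n,i}$ be the sum of those terms of $f_ig_s$ with $n(i,m)=n$, and $h_n=(h_{n,1},\dots,h_{n,r})$. Then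
$$g_sf=\sum_{n=0}^rh_n .$$
Consider one term of $h_{n,i}$ at a point $z\in L_n$, and write $x=\operatorname{Log}z\in W_{N_n}$. With $m=sa+(m-sa)$, the bound (4) gives
$$\bigl|(z')^m(z'')^{s\beta}\bigr|=\exp\bigl(s\,(a,\beta)\cdot x+(m-sa)\cdot x'\bigr)\le e^{s(\varphi(\nu_n)-\delta/2)+\rho_n}.$$
Summing,
$$\max_i|h_{n,i}|_{L_n}\le(2s+3)^re^{\rho_n}e^{s(\varphi(\nu_n)-\delta/2)}.\tag{6}$$

**Step 4: apply $P$ and read off one Laurent coefficient.** Put $G_n=P(h_n)$. By linearity
$$\sum_{n=0}^rG_n=P(g_sf)=g_s,$$
and by (5) and (6)
$$|G_n|_{K_n}\le C_n(2s+3)^re^{\rho_n}e^{s(\varphi(\nu_n)-\delta/2)}.$$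
Apply (1) to $G_n$ with $\alpha=(0,s\beta)$ and $\eta=\eta_{\nu_n}$. Here $\alpha\cdot\eta_{\nu_n}=s\varphi(\nu_n)$ and $\operatorname{Log}^{-1}(\eta_{\nu_n})=K_n$, so the factor $e^{s\varphi(\nu_n)}$ cancels:
$$|c_{(0,s\beta)}(G_n)|\le C_n(2s+3)^re^{\rho_n}e^{-s\delta/2}.$$
On the other hand $0\in U_s$, so $c_{(0,s\beta)}(g_s)=1$. Since $c_\alpha$ does not depend on the torus over which it is computed, we may add the coefficients although each was estimated on a different torus:
$$1\le\sum_{n=0}^rC_ne^{\rho_n}(2s+3)^re^{-s\delta/2}.$$
The constants $C_n,\rho_n,\delta$ do not depend on $s$, so this is false for large $s$. $\square$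

## 8. Koszul exactness and the proof of Theorem 1

We now feed Proposition 4 into the complex. We need an algebraic tool, used here and again in Section 9.

**Definition (Koszul cohomology).** Let $R_0$ be a commutative ring, $b_1,\dots,b_R\in R_0$, and let $e_1,\dots,e_R$ be the standard basis of the free module $R_0^R$. Multiplication by $\sum_ib_ie_i$ makes $\wedge^\bullet R_0^R$ a complex; its cohomology in degree $j$ is $H^j(b_1,\dots,b_R)$. It is $0$ for $j<0$ and $j>R$.

For example, $H^0(b_1,\dots,b_R)=\{c\in R_0:\ b_ic=0\text{ for all }i\}$ and $H^R(b_1,\dots,b_R)=R_0/(b_1,\dots,b_R)$.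

**Lemma 7.** With $b=(b_1,\dots,b_R)$, $b'=(b_1,\dots,b_{R-1})$, there is an exact sequence, for every $j$,
$$H^{j-1}(b')\xrightarrow{\pm b_R}H^{j-1}(b')\to H^j(b)\to H^j(b')\xrightarrow{\pm b_R}H^j(b').\tag{7}$$
If $b_1,\dots,b_R$ is a regular sequence, then $H^j(b)=0$ for all $j<R$.

*Proof.* Write $\omega'=\sum_{i<R}b_ie_i$. The elements $\gamma\wedge e_R$ with $\gamma\in\wedge^{j-1}R_0^{R-1}$ form a subcomplex, since $(\omega'+b_Re_R)\wedge\gamma\wedge e_R=(\omega'\wedge\gamma)\wedge e_R$; it is the Koszul complex of $b'$ shifted by one. The quotient is the Koszul complex of $b'$. The long exact cohomology sequence is (7): if $\gamma\in\wedge^jR_0^{R-1}$ satisfies $\omega'\wedge\gamma=0$, then $(\omega'+b_Re_R)\wedge\gamma=(-1)^jb_R\,\gamma\wedge e_R$, so the connecting map is $\pm b_R$.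

For the second statement use induction on $R$; for $R=0$ there is nothing to show. Let $b$ be regular. Then $b'$ is regular, so $H^j(b')=0$ for $j<R-1$, and (7) gives $H^j(b)=0$ for $j\le R-2$. For $j=R-1$, since $H^{R-2}(b')=0$, (7) shows that $H^{R-1}(b)$ is the kernel of $\pm b_R$ on $H^{R-1}(b')=R_0/(b')$, which is $0$ by regularity. $\square$

(This is contained in Bruns–Herzog, *Cohen–Macaulay Rings*, §1.6.)

Let $V=\mathbb C^r$ with basis $e_1,\dots,e_r$, let $\omega=\sum_if_ie_i$ with $f_i=z_i-1$ on $M_r$, and put $\Lambda_i(V)=\mathcal O(M_r)\otimes\wedge^iV$.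

**Lemma 8.** For $1\le i\le r-1$ the complex $\Lambda_{i-1}(V)\xrightarrow{\omega\wedge}\Lambda_i(V)\xrightarrow{\omega\wedge}\Lambda_{i+1}(V)$ is exact.

*Proof.* *Stalks.* At a point where some $f_j\ne0$, put $\theta=e_j^*/f_j$; then $\langle\theta,\omega\rangle=1$, and (3) shows that the complex of stalks is exact in every degree. At a common zero, $f_1,\dots,f_r$ are part of a local coordinate system, hence a regular sequence in the local ring, and Lemma 7 gives exactness in degrees $<r$.

*Global sections.* Let $\mathcal Z_i=\ker(\omega\wedge)\subset\mathcal O\otimes\wedge^iV$, a coherent sheaf. By the stalk statement, for $1\le i\le r-1$ the sequence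
$$0\to\mathcal Z_{i-1}\to\mathcal O\otimes\wedge^{i-1}V\xrightarrow{\omega\wedge}\mathcal Z_i\to0$$
is exact. Since $H^1(M_r,\mathcal Z_{i-1})=0$ by Cartan B, $\Lambda_{i-1}(V)\to\Gamma(M_r,\mathcal Z_i)$ is onto. And $\Gamma(M_r,\mathcal Z_i)$ is the kernel of $\omega\wedge$ on $\Lambda_i(V)$. $\square$

**Lemma 9.** Let $r\ge3$ and $A_0=\omega\wedge:\Lambda_1(V)\to\Lambda_2(V)$. There is no continuous linear right inverse of $A_0$ on $\operatorname{im}A_0$. In particular $A_0$ does not split.

*Proof.* Suppose $A_0^+$ is one. Put $\Pi=\mathrm{Id}-A_0^+A_0$ on $\Lambda_1(V)$. It is continuous, it maps into $\ker A_0$ because $A_0\Pi=A_0-A_0A_0^+A_0=0$, and it is the identity on $\ker A_0$. By Lemma 8 with $i=1$, $\ker A_0=\mathcal O(M_r)\,\omega$. The map $g\mapsto g\omega$ is a continuous injection (as $M_r$ is connected and $\omega\not\equiv0$) of $\mathcal O(M_r)$ onto the closed subspace $\ker A_0$. By the open mapping theorem it has a continuous inverse $J$. Identify $\mathcal O(M_r)^r$ with $\Lambda_1(V)$ by $h\mapsto\sum h_ie_i$. Then $P=J\Pi$ is continuous and linear, and $P(g\omega)=g$,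 contradicting Proposition 4. $\square$

**Theorem 1 for $k=1$, $p=2$.** Take $r=3$, $M=M_3\subset(\mathbb C^*)^{11}$, $E$ trivial of rank $3$ with fiber $V$, and $\omega_1=\omega$. The complex (2) is $\Lambda_1(V)\to\Lambda_2(V)\to\Lambda_3(V)$. It is exact by Lemma 8 with $i=2=r-1$, and it does not split by Lemma 9.

**Theorem 1 for all $k\ge1$, $p\ge2$.** Exactness in degree $p$ suggests $r=p+1$, but Lemma 9 lives in degree $2$. We raise the degree from $2$ to $p$ by wedging with $p-2$ idle directions, and we raise the number of sections from $1$ to $k$ by adding constant sections. Take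
$$r=p+1,\qquad M=M_r\subset(\mathbb C^*)^{3r+2}=(\mathbb C^*)^{3p+5},$$
and $E$ trivial with fiber $V\oplus V'\oplus V''$, where $V'=\mathbb C^{p-2}$ has basis $e_1',\dots,e_{p-2}'$ and $V''=\mathbb C^{k-1}$ has basis $e_2'',\dots,e_k''$. Let $\omega_1=\omega$ and $\omega_j=e_j''$ for $2\le j\le k$.

*Exactness.* Let $\Omega\wedge\eta=0$. Write $\eta=\eta_0+\eta_1$, where $\eta_0$ is the part containing no $e_j''$. Every basis term of $\eta_1$ contains some $e_j''$; assigning it to the smallest such $j$ we get $\eta_1=\sum_{j\ge2}e_j''\wedge\gamma_j$ with holomorphic $\gamma_j$. Hence $\Omega\wedge\eta_1=0$, and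
$$0=\Omega\wedge\eta_0=\pm(\omega\wedge\eta_0)\wedge e_2''\wedge\dots\wedge e_k'' .$$
Since $\omega\wedge\eta_0$ contains no $e_j''$, it follows that $\omega\wedge\eta_0=0$. Now
$$\eta_0\in\bigoplus_i\Lambda_i(V)\otimes\wedge^{p-i}V' ,$$
where $p-i\le\dim V'=p-2$ forces $2\le i\le p=r-1$. The map $\omega\wedge$ acts on the first factor only, so Lemma 8 applies to each coefficient with respect to a basis of $\wedge^{p-i}V'$, and $\eta_0=\omega\wedge\gamma_1$ for some $\gamma_1$. Altogether $\eta\in\operatorname{im}A$.

*No splitting.* Suppose $A^+$ is a continuous right inverse of $A$ on $\operatorname{im}A$. Let $e'=e_1'\wedge\dots\wedge e_{p-2}'$, with $e'=1$ if $p=2$. Let $q\in\operatorname{im}A_0=\omega\wedge\Lambda_1(V)$. Then $q\wedge e'\in\operatorname{im}A$. Put $(\gamma_1,\dots,\gamma_k)=A^+(q\wedge e')$, and let $\lambda\wedge e'$, with $\lambda\in\Lambda_1(V)$, be the component of $\gamma_1$ in $\wedge^1V\otimes\wedge^{p-2}V'\otimes\wedge^0V''$. In the identity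
$$q\wedge e'=\omega\wedge\gamma_1+\sum_{j\ge2}e_j''\wedge\gamma_j$$
compare the components in $\wedge^2V\otimes\wedge^{p-2}V'\otimes\wedge^0V''$. The terms with $e_j''$ contribute nothing, and $\omega\wedge\gamma_1$ contributes $\omega\wedge\lambda\wedge e'$. So $q=\omega\wedge\lambda=A_0\lambda$. The map $q\mapsto\lambda$ is linear and continuous, being composed of $q\mapsto q\wedge e'$, $A^+$ and a projection to a component. It is a continuous right inverse of $A_0$ on $\operatorname{im}A_0$, and $r=p+1\ge3$; this contradicts Lemma 9. $\square$

## 9. One section in degree at least $\dim M$: proof of Theorem 3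

Theorem 3 holds for a different reason: in high degree, exactness forbids zeros of $\omega$, and then contraction splits the complex as in Section 3.

As in the proof of Theorem 2 we may treat each component of $M$ separately; each has dimension at most $\dim M$. So let $M$ be connected, $n=\dim M$, $R=\operatorname{rank}E$, $k=1$, $\omega=\omega_1$, and let the complex be exact at some $p\ge1$ with $p\ge n$. If $p>R$, then $\Lambda_p^{hol}(M;E)=0$ and there is nothing to prove. Let $p\le R$.

**Step 1: exactness passes to stalks.** The sheaf $\ker(\omega\wedge)\subset\mathcal O(\wedge^pE)$ is coherent, so its stalks are generated by global sections (Cartan A). By exactness each such section has the form $\omega\wedge\gamma$. Hence the complex of stalks is exact in degree $p$ at every point.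

**Step 2: vanishing in degree $p$ forces vanishing below.** Suppose $\omega(y)=0$ at some $y\in M$. In a trivialization near $y$ write $\omega=\sum_{i=1}^Rb_ie_i$ with $b_i$ in the maximal ideal of $\mathcal O_{M,y}$. Step 1 says that $H^p(b_1,\dots,b_R)=0$. We claim the following, for all $R\ge0$, all integers $p\le R$ and all $b_1,\dots,b_R$ in the maximal ideal of $\mathcal O_{M,y}$:
$$H^p(b_1,\dots,b_R)=0\ \Longrightarrow\ H^j(b_1,\dots,b_R)=0\ \text{ for all }j\le p .$$
The restriction $p\le R$ matters: above degree $R$ the cohomology vanishes for trivial reasons, while $H^R=\mathcal O_{M,y}/(b_1,\dots,b_R)\ne0$.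

We use induction on $R$. For $p\le0$ the claim is trivial, since $H^j=0$ for $j<0$; this includes $R=0$. Let $1\le p\le R$ and $b'=(b_1,\dots,b_{R-1})$. By (7) with $j=p$ and $H^p(b)=0$, multiplication by $b_R$ is onto on $H^{p-1}(b')$. This is a finitely generated module over the Noetherian local ring $\mathcal O_{M,y}$ and $b_R$ lies in the maximal ideal, so $H^{p-1}(b')=0$ by Nakayama. Since $p-1\le R-1$, the induction hypothesis gives $H^j(b')=0$ for all $j\le p-1$. Then in (7) both neighbors $H^{j-1}(b')$ and $H^j(b')$ of $H^j(b)$ vanish for $j\le p-1$, so $H^j(b)=0$ for $j\le p-1$. For $j=p$ it vanishes by assumption.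

**Step 3: $\omega$ has no zeros.** The grade of a proper ideal $(b_1,\dots,b_R)$ is the length of a longest regular sequence in it, and it equals the smallest $j$ with $H^j(b_1,\dots,b_R)\ne0$ (Bruns–Herzog, Thm 1.6.17). By Step 2 the grade is at least $p+1$. But each element of a regular sequence lowers the dimension by one, so the grade is at most $\dim\mathcal O_{M,y}=n\le p$. This contradiction shows that $\omega$ has no zeros.

**Step 4: splitting.** By Section 3 there is $\theta\in\Gamma(M,E^*)$ with $\langle\theta,\omega\rangle=1$. For $\eta\in\operatorname{im}A$ we have $\omega\wedge\eta=0$, and (3) gives $\omega\wedge(\theta\lrcorner\eta)=\eta$. So $A^+\eta=\theta\lrcorner\eta$ is a continuous right inverse, and $\operatorname{im}A=\ker B$ is closed.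

**Step 5: $\dim M\le2$.** For $p=1$ use Theorem 2. For $p\ge2\ge\dim M$ use Steps 1 to 4. $\square$
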